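\title{Affine $2$-stresses determine prime simplicial polytopes}

\begin{abstract}
We prove that for $d\ge 4$ a prime simplicial $d$-polytope is determined up to affine equivalence by its space of affine $2$-stresses, as predicted by a conjecture attributed to Kalai. More precisely, for every simplicial $d$-polytope with $d\ge4$, the partial derivatives of the affine $2$-stresses span a subspace of the space of affine dependencies of the vertices whose codimension is the number of missing $(d-1)$-faces, and a polytope that is not prime is not determined by its $2$-stresses. To a function on the vertices that respects all $2$-stresses we attach a linear operator on the degree-one part of an Artinian reduction of the Stanley--Reisner ring, and we show that this operator is symmetric with respect to multiplication. For $d\ge5$ the symmetry follows from the hard Lefschetz theorem. For $d=4$ it follows from the way the eigenvalues of the operator depend on the choice of origin, together with Cauchy's count of sign changes.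
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $P\subset\mathbb R^d$ be a simplicial $d$-polytope, that is, a $d$-dimensional convex polytope all of whose proper faces are simplices. Let $V$ be its set of vertices, and let $p_v\in\mathbb R^d$ be the position of $v\in V$, with coordinates $p_{v,1},\dots,p_{v,d}$. We identify a proper face with its set of vertices. These sets, together with the empty set, form a simplicial complex $\partial P$ on $V$, the boundary complex. The \emph{graph} of $P$ has vertex set $V$ and the edges of $P$ as its edges; $f_0$ and $f_1$ denote the numbers of vertices and edges.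

\subsection*{Affine stresses}
In the polynomial ring $\mathbb R[x]=\mathbb R[x_v:v\in V]$ consider the linear forms
\[
\theta_i=\sum_{v\in V}p_{v,i}\,x_v\quad(1\le i\le d),\qquad \theta_{d+1}=\sum_{v\in V}x_v .
\]
For a polynomial $f$ let $\partial_f$ be the differential operator obtained by substituting $\partial/\partial x_v$ for $x_v$. An \emph{affine $k$-stress} on $P$ is a homogeneous polynomial $\lambda$ of degree $k$ such that the set of variables occurring in any monomial of $\lambda$ is a face of $\partial P$, and $\partial_{\theta_i}\lambda=0$ for $1\le i\le d+1$. These polynomials form a vector space $\mathrm{Stress}_k(P)$.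

A linear form $\sum_v\mu_vx_v$ is a $1$-stress if and only if $\sum_v\mu_vp_v=0$ and $\sum_v\mu_v=0$. So $\mathrm{Stress}_1(P)$ is the space of affine dependencies of the vertices. Let $\mathrm{Aff}(P)\subseteq\mathbb R^V$ be the space of restrictions to $V$ of affine functions on $\mathbb R^d$; it has dimension $d+1$ and is spanned by the coefficient vectors of $\theta_1,\dots,\theta_{d+1}$. Under the pairing $\langle q,\sum_v\mu_vx_v\rangle=\sum_vq_v\mu_v$, the spaces $\mathrm{Aff}(P)$ and $\mathrm{Stress}_1(P)$ are the annihilators of each other. Hence $\mathrm{Stress}_1(P)$ determines $\mathrm{Aff}(P)$, and with it $P$ up to affine equivalence.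

A quadratic form supported on faces can be written as
\[
\lambda=\tfrac12\sum_vw_{vv}x_v^2+\sum_{uv\text{ an edge}}w_{uv}x_ux_v .
\]
Put $w_{vu}=w_{uv}$, and $w_{uv}=0$ if $u\ne v$ are not adjacent. Then $\partial\lambda/\partial x_u=\sum_vw_{uv}x_v$, so for $q\in\mathbb R^V$ and $y_q=\sum_uq_ux_u$,
\begin{equation}\label{eq:derivative}
\partial_{y_q}\lambda=\sum_v\Big(\sum_uw_{uv}q_u\Big)x_v .
\end{equation}
Thus $\lambda$ is a $2$-stress if and only if $\sum_uw_{uv}p_u=0$ and $\sum_uw_{uv}=0$ for all $v$, with $u=v$ included in the sums. The second condition determines $w_{vv}=-\sum_{u\ne v}w_{uv}$, and the first then becomes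
\begin{equation}\label{eq:equilibrium}
\sum_{u\ne v}w_{uv}(p_u-p_v)=0\qquad\text{for every vertex }v .
\end{equation}
Weights on the edges that satisfy \eqref{eq:equilibrium} are called \emph{equilibrium stresses}: if the edges are bars and $w_{uv}$ is the tension in the bar $uv$, the forces at each joint cancel. So $\mathrm{Stress}_2(P)$ is isomorphic to the space of equilibrium stresses of the graph of $P$ at the positions $p$.

\subsection*{The problem}
Do the $2$-stresses carry as much information as the $1$-stresses? Differential operators with constant coefficients commute, so each partial derivative $\partial\lambda/\partial x_v$ of a $2$-stress is a $1$-stress. The $2$-stresses therefore know some affine dependencies, and the question is whether they know all of them. Two simple cases give opposite answers.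

Suppose first that any two vertices of $P$ are adjacent. If $\mu=\sum_v\mu_vx_v$ is a $1$-stress, then $\mu^2$ is supported on faces and $\partial_{\theta_i}\mu^2=2\mu\,\partial_{\theta_i}\mu=0$. So $\mu^2$ is a $2$-stress, and its derivatives $2\mu_v\mu$ give back $\mu$. Nothing is lost.

Suppose next that $P$ is a bipyramid: the convex hull of a $(d-1)$-simplex with vertex set $M$ and of two apexes $n,s$ on opposite sides of it, such that the segment from $n$ to $s$ passes through the relative interior of the simplex. The $d$ edges at an apex have linearly independent directions, so \eqref{eq:equilibrium} forces their weights to vanish; the same argument then applies at each vertex of $M$ to the edges within $M$. Hence $\mathrm{Stress}_2(P)=0$, although the $d+2$ vertices have an affine dependency, and this dependency changes when $n$ is moved while the other vertices stay. The two halves of the bipyramid do not communicate through stresses.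

The set $M$ in the second example is not a face, but its boundary lies in $\partial P$. In general, $M\subseteq V$ is a \emph{missing face} of $\partial P$ if $M$ is not a face but every proper subset of $M$ is, and a \emph{missing $(d-1)$-face} is a missing face with $|M|=d$. The polytope $P$ is \emph{prime} if it has no missing $(d-1)$-face. A missing $(d-1)$-face always cuts $P$ into two simplicial polytopes (Lemma~\ref{lem:cut}), and the optimistic guess is that such cuts are the only obstruction. This is the following conjecture, attributed to Kalai; we take it from Novik and Zheng~\cite{NZ}.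

\medskip
\noindent\textbf{Conjecture.} \emph{Let $d\ge4$, and let $P,P'$ be prime simplicial $d$-polytopes whose vertices are labeled by the same set $V$ in such a way that their graphs coincide. If $\mathrm{Stress}_2(P)=\mathrm{Stress}_2(P')$, then some affine transformation of $\mathbb R^d$ maps each vertex of $P$ to the vertex of $P'$ with the same label.}
\medskip

\subsection*{Results}
The central object is the space
\[
Q(P)=\{q\in\mathbb R^V:\ \partial_{y_q}\lambda=0\ \text{ for all }\lambda\in\mathrm{Stress}_2(P)\}\ \supseteq\ \mathrm{Aff}(P).
\]
By \eqref{eq:derivative}, $q\in Q(P)$ means that $\sum_{u\ne v}w_{uv}(q_u-q_v)=0$ for every vertex $v$ and every equilibrium stress $w$: when each vertex is lifted to $(p_v,q_v)\in\mathbb R^{d+1}$, every equilibrium stress remains in equilibrium. The space $Q(P)$ is also the annihilator of the span $W\subseteq\mathrm{Stress}_1(P)$ of all derivatives of $2$-stresses, because $\langle q,\partial\lambda/\partial x_v\rangle$ is the coefficient of $x_v$ in $\partial_{y_q}\lambda$. Since $\mathrm{Aff}(P)$ is the annihilator of $\mathrm{Stress}_1(P)$,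
\begin{equation}\label{eq:codim}
\dim\big(\mathrm{Stress}_1(P)/W\big)=\dim Q(P)-(d+1).
\end{equation}
This proves the equivalence of the two formulations in each of the theorems below.

\begin{theorem}\label{thm:prime}
Let $d\ge4$ and let $P$ be a prime simplicial $d$-polytope. Then $Q(P)=\mathrm{Aff}(P)$. Equivalently, the polynomials $\partial\lambda/\partial x_v$ with $\lambda\in\mathrm{Stress}_2(P)$ and $v\in V$ span $\mathrm{Stress}_1(P)$.
\end{theorem}

\begin{corollary}\label{cor:kalai}
Let $d\ge4$, let $P,P'$ be simplicial $d$-polytopes with vertices $p_v,p'_v$ labeled by the same set $V$, let $P$ be prime, and let $\mathrm{Stress}_2(P)\subseteq\mathrm{Stress}_2(P')$. Then an affine transformation of $\mathbb R^d$ maps $p_v$ to $p'_v$ for all $v\in V$.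
\end{corollary}

\begin{proof}
Every $\lambda\in\mathrm{Stress}_2(P)$ is a $2$-stress of $P'$, so it is annihilated by $\partial_{y_q}$ for each coordinate function $q=(p'_{v,i})_{v\in V}$ of $P'$. These functions therefore lie in $Q(P)=\mathrm{Aff}(P)$, and $p'_v=Tp_v+t$ for a matrix $T$ and a vector $t$. The points $p'_v$ affinely span $\mathbb R^d$, so $T$ is invertible.
\end{proof}

The conjecture follows for every $d\ge4$. The graph is not needed as data, and only one of the two polytopes has to be prime. The second theorem measures the loss of information for an arbitrary simplicial polytope and shows that for $d\ge4$ primeness is exactly the condition for reconstructibility.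

\begin{theorem}\label{thm:general}
Let $d\ge4$ and let $P$ be a simplicial $d$-polytope with $m(P)$ missing $(d-1)$-faces. Then $\dim Q(P)=d+1+m(P)$; that is, the derivatives of the affine $2$-stresses span a subspace of codimension exactly $m(P)$ in $\mathrm{Stress}_1(P)$. If $P$ is not prime, there are simplicial polytopes $P'$ arbitrarily close to $P$, with $\partial P'=\partial P$ as labeled complexes and $\mathrm{Stress}_2(P')=\mathrm{Stress}_2(P)$, that are not affinely equivalent to $P$ by a label-preserving map.
\end{theorem}

For $d=3$ these statements fail, because $\dim\mathrm{Stress}_2(P)=f_1-3f_0+6$ (Lemma~\ref{lem:rigid}), which is $0$ by Euler's formula. The octahedron with vertices $\pm e_1,\pm e_2,\pm e_3$ is prime, its missing faces being the three antipodal pairs, yet $Q(P)=\mathbb R^6$. Moving $e_1$ to $2e_1$ preserves the boundary complex and the space $\mathrm{Stress}_2=0$, and destroys the affine dependency $e_1+(-e_1)=e_2+(-e_2)$.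

\subsection*{Outline of the proof}
Section~\ref{sec:algebra} attaches to each interior point $c$ of $P$ a graded algebra $A^c$ with Poincar\'e duality, in which $q\in Q(P)$ says that products with $y_q$ are divisible by $\omega=\theta_{d+1}$. Dividing gives an operator $z_c$ on $A^c_1$ (Section~\ref{sec:operator}), and $q$ is affine when $z_c$ is a scalar. Section~\ref{sec:symmetry} shows that the symmetry $a\,z_c(b)=b\,z_c(a)$ together with primeness forces $z_c$ to be a scalar, and proves the symmetry for $d\ge5$. The case $d=4$ is the longest part of the paper and occupies Section~\ref{sec:four}. Section~\ref{sec:cutting} derives Theorem~\ref{thm:general} by cutting along missing faces.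

\section{The algebra of a polytope with a chosen origin}\label{sec:algebra}

Write $\Delta=\partial P$ and $\omega=\theta_{d+1}=\sum_vx_v$. The \emph{Stanley--Reisner ring} of $\Delta$ is $\mathbb R[\Delta]=\mathbb R[x]/I_\Delta$, where $I_\Delta$ is spanned by the monomials whose set of variables (the \emph{support}) is not a face. For $c\in\operatorname{int}P$ let
\[
\Theta_c=\Big\{\sum_u\gamma\cdot(p_u-c)\,x_u:\ \gamma\in\mathbb R^d\Big\},\qquad A^c=\mathbb R[\Delta]/\Theta_c\,\mathbb R[\Delta].
\]
The space $\Theta_c$ is spanned by the forms $\theta_i-c_i\omega$, which are the coordinate forms of the translate $P-c$. Hence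
\begin{equation}\label{eq:span}
\operatorname{span}(\Theta_c,\omega)=\operatorname{span}(\theta_1,\dots,\theta_{d+1})\qquad\text{for every }c .
\end{equation}
Stresses depend only on this span and do not see $c$. The algebra $A^c$ does, and this freedom is what the proof for $d=4$ exploits. Since every vertex is a face, $I_\Delta$ has no linear elements and $A^c_1=\mathbb R[x]_1/\Theta_c$.

For each facet $F$ the vectors $p_f-c$, $f\in F$, form a basis of $\mathbb R^d$, because the points $p_f$ affinely span a hyperplane that misses $c$. This is the criterion for (a basis of) $\Theta_c$ to be a linear system of parameters of $\mathbb R[\Delta]$, and $\mathbb R[\Delta]$ is a Gorenstein ring. We use these two facts in the following form. Let $f_{k-1}$ be the number of faces of $\Delta$ with $k$ elements, and define the numbers $h_k$ by $\sum_{k=0}^dh_kt^{d-k}=\sum_{k=0}^df_{k-1}(t-1)^{d-k}$. In particular $h_1=f_0-d$ and $h_2=f_1-(d-1)f_0+\binom d2$.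

\begin{theorem}[see Stanley~\cite{Stanley}]\label{thm:duality}
For $c\in\operatorname{int}P$ we have $\dim A^c_k=h_k$. There is an isomorphism $\deg\colon A^c_d\to\mathbb R$, and the pairing $A^c_k\times A^c_{d-k}\to\mathbb R$, $(a,b)\mapsto\deg(ab)$, is perfect for $0\le k\le d$.
\end{theorem}

The next lemma translates stresses into this language.

\begin{lemma}\label{lem:dictionary}
Let $c\in\operatorname{int}P$. The space $\mathrm{Stress}_2(P)$ is dual to $A^c_2/\omega A^c_1$. For $q\in\mathbb R^V$ the following are equivalent: $q\in Q(P)$; $x_vy_q\in(\theta_1,\dots,\theta_{d+1})\mathbb R[\Delta]$ for all $v$; $y_qA^c_1\subseteq\omega A^c_1$.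
\end{lemma}

\begin{proof}
The pairing $(f,\lambda)\mapsto\partial_f\lambda$ on $\mathbb R[x]_2$ is perfect, since distinct monomials are orthogonal and no monomial is orthogonal to itself. A quadratic form $\lambda$ is supported on faces if and only if it is orthogonal to all monomials in $(I_\Delta)_2$. For a linear form $\theta$, the linear form $\partial_\theta\lambda$ vanishes if and only if $\partial_{x_v\theta}\lambda=0$ for all $v$. So $\mathrm{Stress}_2(P)$ is the annihilator of $J_2$, where $J=I_\Delta+(\theta_1,\dots,\theta_{d+1})$, and $\mathbb R[x]_2/J_2=A^c_2/\omega A^c_1$ by \eqref{eq:span}. Finally, $q\in Q(P)$ if and only if each $x_vy_q$ is orthogonal to $\mathrm{Stress}_2(P)$, that is, lies in $J_2$; the second and third conditions say this in $\mathbb R[\Delta]$ and in $A^c$.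
\end{proof}

To divide by $\omega$ we need multiplication by $\omega$ to be injective. In degree one this is a theorem of rigidity theory. An \emph{infinitesimal motion} of the graph of $P$ is an assignment of vectors $m_v\in\mathbb R^d$ with $(p_u-p_v)\cdot(m_u-m_v)=0$ for all edges $uv$. The graph is \emph{infinitesimally rigid} if the only such assignments are $m_v=Sp_v+t$ with $S$ skew-symmetric; these form a space of dimension $\binom{d+1}2$. Whiteley~\cite{Whiteley} proved that the graph of a simplicial $d$-polytope, $d\ge3$, is infinitesimally rigid.

\begin{lemma}\label{lem:rigid}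
Let $d\ge3$. Then $\dim\mathrm{Stress}_2(P)=f_1-df_0+\binom{d+1}2=h_2-h_1$, and multiplication by $\omega$ is an injective map $A^c_1\to A^c_2$ for every $c\in\operatorname{int}P$.
\end{lemma}

\begin{proof}
The infinitesimal motions are the kernel of a matrix with $f_1$ rows and $df_0$ columns, whose row $uv$ has $p_u-p_v$ in block $u$ and $p_v-p_u$ in block $v$. The linear relations among its rows are the equilibrium stresses \eqref{eq:equilibrium}. By Whiteley's theorem the rank is $df_0-\binom{d+1}2$, which gives the first equality. The second follows from the formulas for $h_1,h_2$ and $\binom d2+d=\binom{d+1}2$. By Lemma~\ref{lem:dictionary}, $\dim A^c_2/\omega A^c_1=h_2-h_1$, so $\omega A^c_1$ has dimension $h_1=\dim A^c_1$.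
\end{proof}

In degree two, injectivity comes from the hard Lefschetz theorem for simplicial polytopes, due to McMullen~\cite{McMullen} and, for rational polytopes, to Stanley. We need one case of it, and only for $d\ge5$.

\begin{theorem}\label{thm:lefschetz}
Let $d\ge5$ and $c\in\operatorname{int}P$. Multiplication by $\omega^{d-4}$ is a bijection $A^c_2\to A^c_{d-2}$. In particular, multiplication by $\omega$ is an injective map $A^c_2\to A^c_3$.
\end{theorem}

\section{Dividing by $\omega$}\label{sec:operator}

Let $P$ be any simplicial $d$-polytope with $d\ge3$, let $q\in Q(P)$ and $y=y_q$. By Lemmas~\ref{lem:dictionary} and~\ref{lem:rigid}, for each $c\in\operatorname{int}P$ there is a unique linear map $z_c\colon A^c_1\to A^c_1$ with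
\begin{equation}\label{eq:z}
a\,y=\omega\,z_c(a)\qquad(a\in A^c_1).
\end{equation}
One may think of $z_c$ as multiplication by $y/\omega$. If $q_v=L(p_v)$ for an affine function $L$, then $y-L(c)\,\omega\in\Theta_c$, so $z_c$ is the scalar $L(c)$. The converse is how Theorem~\ref{thm:prime} will be reached.

\begin{lemma}\label{lem:scalar}
If $z_c=\kappa\,\mathrm{Id}$ for some $c\in\operatorname{int}P$ and $\kappa\in\mathbb R$, then $q\in\mathrm{Aff}(P)$.
\end{lemma}

\begin{proof}
Taking $a=\omega$ in \eqref{eq:z} gives $\omega(y-\kappa\omega)=0$, so $y=\kappa\omega$ in $A^c_1=\mathbb R[x]_1/\Theta_c$ by Lemma~\ref{lem:rigid}. By \eqref{eq:span}, $y$ is a linear combination of $\theta_1,\dots,\theta_{d+1}$.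
\end{proof}

Two computations show what to expect. The first exhibits the property of $z_c$ that separates $d=3$ from $d\ge4$.

\begin{example}[cross-polytopes]\label{ex:cross}
Let $P$ have vertices $\pm e_1,\dots,\pm e_d$, with variables $x_i^\pm$, and let $c=0$. Then $I_\Delta$ is generated by the products $x_i^+x_i^-$ and $\Theta_0$ is spanned by the differences $x_i^+-x_i^-$. So $A^0=\mathbb R[t_1,\dots,t_d]/(t_1^2,\dots,t_d^2)$ with $\omega=2\sum_it_i$ and $y=\sum_i\beta_it_i$, where $\beta_i=q_{e_i}+q_{-e_i}$. The function $q$ is affine if and only if $y$ is a multiple of $\omega$, that is, all $\beta_i$ are equal. The equation $t_1y=\omega\sum_k\alpha_kt_k$ reads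
\[
\sum_{j\ge2}\beta_j\,t_1t_j=2\sum_{j<k}(\alpha_j+\alpha_k)\,t_jt_k .
\]
For $d\ge4$, the equations $\alpha_j+\alpha_k=0$ for distinct $j,k\in\{2,\dots,d\}$ involve at least three indices and give $\alpha_2=\dots=\alpha_d=0$. Then $\beta_2=\dots=\beta_d=2\alpha_1$. The same argument with $t_2$ gives $\beta_1=\beta_3$, so $q$ is affine. For $d=3$ there is only the equation $\alpha_2+\alpha_3=0$, the system is solvable for every $\beta$, and
\[
z_0(t_1)=\tfrac14\big((\beta_2+\beta_3)t_1+(\beta_2-\beta_3)(t_2-t_3)\big),\quad
z_0(t_2)=\tfrac14\big((\beta_1+\beta_3)t_2+(\beta_1-\beta_3)(t_1-t_3)\big).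
\]
Multiplication by an element $y/\omega$ would satisfy $t_2z_0(t_1)=t_1z_0(t_2)$. Here, however,
\[
t_2z_0(t_1)-t_1z_0(t_2)=\tfrac14\big((\beta_2-\beta_1)t_1t_2+(\beta_1-\beta_3)t_1t_3+(\beta_3-\beta_2)t_2t_3\big),
\]
which vanishes only if $q$ is affine.
\end{example}

The second computation is the model for the whole proof in dimension four.

\begin{example}[a bipyramid]\label{ex:bipyramid}
In $\mathbb R^4$ let $M$ consist of the four points $e_1$, $e_2$, $e_3$, $-e_1-e_2-e_3$, with variables $x_1,\dots,x_4$, and let the apexes be $p_n=e_4$ and $p_s=-e_4$. The missing faces are $\{n,s\}$ and $M$. There are no $2$-stresses, so $Q(P)=\mathbb R^V$, and we take $y=x_n$. This function $q$ is not affine, but it is piecewise affine: it agrees with the fourth coordinate $L_1$ on $M\cup\{n\}$ and with $L_2=0$ on $M\cup\{s\}$.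

Let $c=te_4$ with $|t|<1$. The first three coordinates of $\Theta_c$ identify $x_1,\dots,x_4$ with one class $\bar x$, and the fourth gives $t\omega=x_n-x_s$, where $\omega=4\bar x+x_n+x_s$. The relations from $I_\Delta$ are $x_nx_s=0$ and $\bar x^4=0$. From $x_sy=0$ and $x_ny=x_n(x_n-x_s)=t\omega x_n$ we read off
\[
z_c(x_n)=t\,x_n,\qquad z_c(x_s)=0 .
\]
For $t\ne0$ we have $4t\bar x=(1-t)x_n-(1+t)x_s$, so $x_n,x_s$ is a basis of $A^c_1$ consisting of eigenvectors. Four features will reappear in general.
\begin{enumerate}
\item The eigenvalues $t=L_1(c)$ and $0=L_2(c)$ are the values at $c$ of the affine pieces of $q$.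
\item Each eigenvector is annihilated by the variables of the vertices outside its piece: $x_nx_s=0$.
\item The vertices common to both pieces lie in the hyperplane $L_1=L_2$.
\item Eigenvectors for different eigenvalues have product zero, and therefore $a\,z_c(b)=b\,z_c(a)$ for all $a,b\in A^c_1$.
\end{enumerate}
For $t=0$ the eigenvalues collide. Now $x_n=x_s$, so $x_n^2=0$ and $\omega x_n=4\bar xx_n=4\bar xy$. Thus $z_0(\bar x)=\frac14x_n$ and $z_0(x_n)=0$, and $z_0$ is not diagonalizable. The origin $c$ has to be chosen with some care.
\end{example}

\section{From symmetry to the prime case}\label{sec:symmetry}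

The following proposition does not assume that $P$ is prime. It is the only place where $d\ge4$ is used in the proof of Theorem~\ref{thm:prime}, and Example~\ref{ex:cross} shows at $c_0=0$ how \eqref{eq:sym} can fail for $d=3$.

\begin{proposition}\label{prop:sym}
Let $d\ge4$, let $P$ be a simplicial $d$-polytope and $q\in Q(P)$. There is a point $c_0\in\operatorname{int}P$ such that $A=A^{c_0}$ and $z=z_{c_0}$ satisfy
\begin{equation}\label{eq:sym}
a\,z(b)=b\,z(a)\ \text{ in }A_2\qquad\text{for all }a,b\in A_1 .
\end{equation}
\end{proposition}

\begin{proof}[Proof for $d\ge5$]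
Take any $c_0$. By \eqref{eq:z}, $\omega\big(a\,z(b)-b\,z(a)\big)=aby-bay=0$, and $\omega\colon A_2\to A_3$ is injective by Theorem~\ref{thm:lefschetz}.
\end{proof}

The case $d=4$ is proved in Section~\ref{sec:four}. We now deduce Theorem~\ref{thm:prime}. The symmetry allows us to move $z$ from one factor of a product to any other, so that $\deg(z(a_1)a_2\cdots a_d)$ becomes a functional of the product $a_1\cdots a_d$ in the polynomial ring. If this functional vanishes on the relations of $A$, it is a functional on the one-dimensional space $A_d$, hence a multiple of $\deg$.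

\begin{proof}[Proof of Theorem~\ref{thm:prime}]
Let $q\in Q(P)$ and take $c_0$, $A$, $z$ as in Proposition~\ref{prop:sym}. Define a linear functional $\phi$ on $\mathbb R[x]_d$ by its values on monomials,
\[
\phi(x_{u_1}x_{u_2}\cdots x_{u_d})=\deg\big(z(x_{u_1})\,x_{u_2}\cdots x_{u_d}\big).
\]
The right side is unchanged by permutations of $u_2,\dots,u_d$ and, by \eqref{eq:sym}, by the exchange of $u_1$ and $u_2$. These permutations generate the symmetric group, so $\phi$ is well defined. By linearity, $\phi(\ell f)=\deg(z(\ell)f)$ for every linear form $\ell$ and every $f\in\mathbb R[x]_{d-1}$, where on the right $\ell$ and $f$ denote classes in $A$.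

If $\theta\in\Theta_{c_0}$, then $\theta=0$ in $A_1$, so $z(\theta)=0$ and $\phi(\theta f)=0$. Next let $\mu$ be a monomial of degree $d$ whose support is not a face. A minimal nonface $M$ contained in the support is a missing face, the product $x_M=\prod_{v\in M}x_v$ divides $\mu$, and $|M|\le d$. Since $P$ is prime, $|M|\le d-1$. So at least one further variable is available: $\mu=x_u\cdot x_M\cdot\mu'$ for some vertex $u$ and some monomial $\mu'$. Letting $z$ act on that variable gives $\phi(\mu)=\deg\big(z(x_u)\,x_M\,\mu'\big)=0$, because $x_M=0$ in $A$.

Thus $\phi$ vanishes on $\Theta_{c_0}\mathbb R[x]_{d-1}+(I_\Delta)_d$ and descends to $A_d\cong\mathbb R$, where $\phi=\kappa\deg$ for some $\kappa\in\mathbb R$. This says $\deg\big((z(x_u)-\kappa x_u)f\big)=0$ for all $u\in V$ and $f\in A_{d-1}$. By Theorem~\ref{thm:duality}, $z=\kappa\,\mathrm{Id}$, and Lemma~\ref{lem:scalar} gives $q\in\mathrm{Aff}(P)$.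
\end{proof}

\begin{remark}\label{rem:prime-used}
Primeness enters only through the inequality $|M|\le d-1$. For a missing $(d-1)$-face $M$ the monomial $x_M$ has no spare variable, and $\phi(x_M)$ can be nonzero. In Example~\ref{ex:bipyramid} with $t\ne0$ we have $z_c(\bar x)=\frac14(1-t)x_n$, so $\phi(x_M)=\deg(z_c(\bar x)\bar x^3)$ is a nonzero multiple of $\deg(x_n^4)$. Now $A^c_4$ is the quotient of $\operatorname{span}(x_n^4,x_s^4)$ by the single relation $(1-t)^4x_n^4+(1+t)^4x_s^4=0$, so $x_n^4\ne0$.
\end{remark}

\section{Symmetry in dimension four}\label{sec:four}

For $d=4$ the element $\xi=a\,z(b)-b\,z(a)$ is still annihilated by $\omega$, but the map $\omega\colon A_2\to A_3$ need not be injective. By Theorem~\ref{thm:duality} it is the transpose of $\omega\colon A_1\to A_2$, so its kernel is dual to $A_2/\omega A_1$ and is a copy of $\mathrm{Stress}_2(P)$. The obstruction to symmetry is therefore itself a stress, and we need a geometric reason for it to vanish. The reason will be that it lives on a three-dimensional section of $P$, where stresses vanish by Cauchy's argument (Section~\ref{sub:cauchy}). To confine the stress to a hyperplane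 we establish the first three features of Example~\ref{ex:bipyramid} in general. The affine pieces of $q$ are not known in advance, so we recover them from the eigenvalues of $z_c$ as functions of $c$. The link between eigenvalues and the values $q_v$ comes from moving $c$ toward the vertex $p_v$ and watching the operator that $z_c$ induces on the star of $v$ (Section~\ref{sub:star}).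

\subsection{Stresses in a hyperplane section}\label{sub:cauchy}

\begin{lemma}[Cauchy]\label{lem:cauchy}
Let $P$ be a $4$-polytope and $H\subset\mathbb R^4$ an affine hyperplane. Every equilibrium stress on the graph formed by the edges of $P$ contained in $H$ is zero.
\end{lemma}

\begin{proof}
Let $K=P\cap H$. A face of $P$ contained in $H$ is a face of $K$, since a supporting hyperplane that cuts it out of $P$ also cuts it out of $K$. So the stress, extended by zero, is an equilibrium stress $w$ on the graph of the polytope $K$. If $\dim K\le2$, each vertex of $K$ lies on at most two edges, which are not parallel if there are two, and equilibrium forces their weights to vanish.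

Let $\dim K=3$ and suppose $w\ne0$. Delete the edges of weight $0$ and let $G$ be a connected component with at least one edge. It is a connected simple graph drawn on the sphere $\partial K$, with $\mathsf v$ vertices, $\mathsf e$ edges and $\mathsf f$ regions, and $\mathsf v-\mathsf e+\mathsf f=2$. A \emph{corner} is a pair of edges of $G$ that are consecutive in the cyclic order around a common vertex, and it is a \emph{sign change} if the two weights have opposite signs. We count sign changes by vertices and by regions.

Let $x$ be a vertex of $G$. The number of sign changes at $x$ is even, and we claim that it is at least $4$. The edges of $K$ at $x$ span the extreme rays of the pointed cone generated by $K-x$, so their directions are positive multiples of the vertices of a convex polygon $\Pi$, a plane section of that cone, in the same cyclic order. If there is no sign change, all edges of $G$ at $x$ have the same sign. Applying to the equilibrium condition at $x$ a linear functional that is positive on $\Pi$ gives a sum of nonzero terms of one sign, which cannot be $0$. If there are exactly two sign changes, choose points $\alpha,\beta$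 on the boundary of $\Pi$, not vertices of $\Pi$, such that one of the two boundary arcs between them contains all vertices with positive weight and the other all vertices with negative weight. Both arcs contain a vertex, so $\alpha$ and $\beta$ lie on different sides of $\Pi$, and the line through them strictly separates the two arcs. The plane spanned by $\alpha$ and $\beta$ is then the kernel of a linear functional that is positive on the positive edges and negative on the negative edges. Applied to the equilibrium condition, it gives a sum of positive terms. So the total number of sign changes is at least $4\mathsf v$.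

In particular all degrees in $G$ are at least $4$. As $G$ is simple and has no vertex of degree $1$, the closed walk bounding any region has length $k\ge3$. Each corner belongs to exactly one region, and the walk has $k$ corners, of which an even number are sign changes. This number is at most $2=2k-4$ for $k=3$ and at most $k\le2k-4$ for $k\ge4$. The lengths $k$ add up to $2\mathsf e$, so $4\mathsf v\le4\mathsf e-4\mathsf f$, which contradicts $\mathsf v-\mathsf e+\mathsf f=2$.
\end{proof}

The section $K$ is in general not simplicial, which is why Lemma~\ref{lem:rigid} does not suffice here. Eigenvalues may be complex, so from now on we also use $A^c_{\mathbb C}=A^c\otimes\mathbb C$, with $\deg$ and $z_c$ extended linearly. Theorem~\ref{thm:duality}, Lemma~\ref{lem:rigid} and \eqref{eq:z} hold in $A^c_{\mathbb C}$, as one sees by taking real and imaginary parts. Here is the algebraic form of Lemma~\ref{lem:cauchy}.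

\begin{lemma}\label{lem:vanish}
Let $P$ be a simplicial $4$-polytope, $c\in\operatorname{int}P$, and let $S\subseteq V$ be a set of vertices lying in an affine hyperplane $H$. If $\xi\in A^c_{2,\mathbb C}$ satisfies $\omega\xi=0$ and $x_v\xi=0$ for all $v\notin S$, then $\xi=0$.
\end{lemma}

\begin{proof}
Put $w_{uv}=\deg(\xi x_ux_v)\in\mathbb C$ for $u,v\in V$. This number is symmetric in $u,v$ and vanishes unless $u,v\in S$ and $\{u,v\}$ is a face. Fix $v$. From $\xi x_v\Theta_c=0$ and $\xi x_v\omega=0$ we get $\sum_uw_{uv}(p_u-c)=0$ and $\sum_uw_{uv}=0$, with $u=v$ included, and hence $\sum_{u\ne v}w_{uv}(p_u-p_v)=0$. So the real and imaginary parts of $(w_{uv})_{u\ne v}$ are equilibrium stresses supported on edges with both ends in $H$. They vanish by Lemma~\ref{lem:cauchy}, and then $w_{vv}=-\sum_{u\ne v}w_{uv}=0$. The products $x_ux_v$ span $A^c_{2,\mathbb C}$ and $d=2+2$, so $\xi=0$ by Theorem~\ref{thm:duality}.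
\end{proof}

\subsection{Restriction to a star}\label{sub:star}

In this subsection $d\ge4$, $q\in Q(P)$ and $y=y_q$. The \emph{star} and the \emph{link} of a vertex $v$ are the subcomplexes $\operatorname{st}v=\{\tau\in\Delta:\tau\cup\{v\}\in\Delta\}$ and $\operatorname{lk}v=\{\tau\in\operatorname{st}v:v\notin\tau\}$. The vertices of the link are the neighbors of $v$; we write $u\sim v$. The star is the cone over the link, so $\mathbb R[\operatorname{st}v]=\mathbb R[\operatorname{lk}v][x_v]$. Sending to zero the monomials whose support is not in $\operatorname{st}v$ defines a surjection $\mathbb R[\Delta]\to\mathbb R[\operatorname{st}v]$, and we keep the names $\omega,y,\Theta_c$ for the images. With $B^c_v=\mathbb R[\operatorname{st}v]/\Theta_c\mathbb R[\operatorname{st}v]$ we obtain a surjection $\rho\colon A^c\to B^c_v$. Its kernel in degree one is annihilated by $x_v$: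
\begin{equation}\label{eq:kill}
a\in A^c_1,\ \ \rho(a)=0\quad\Longrightarrow\quad x_va=0\ \text{ in }A^c .
\end{equation}
Indeed, $\rho(a)=0$ means that, modulo $\Theta_c$, the form $a$ is a combination of variables $x_u$ with $u\ne v$ not adjacent to $v$, and $x_vx_u=0$ for these.

The algebra $B^c_v$ has a description in terms of the link that depends only on the direction from $c$ to $p_v$. Let $b=p_v-c\ne0$, and for $\gamma\in\mathbb R^d$ let $\eta_\gamma=\sum_{u\sim v}\gamma\cdot(p_u-p_v)\,x_u\in\mathbb R[\operatorname{lk}v]$. Writing $p_u-c=(p_u-p_v)+b$, we find in $\mathbb R[\operatorname{st}v]$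
\[
\sum_u\gamma\cdot(p_u-c)\,x_u=\eta_\gamma+(\gamma\cdot b)\,\omega .
\]
Choose $\gamma_0$ with $\gamma_0\cdot b=1$. Then $\Theta_c$ is spanned by $\eta_{\gamma_0}+\omega$ and the forms $\eta_\gamma$ with $\gamma\perp b$. In the first of these $x_v$ has coefficient $1$, so this relation eliminates $x_v$. Since $y=q_v\omega+y_0$ with $y_0=\sum_{u\sim v}(q_u-q_v)x_u$, we obtain an isomorphism that fixes the variables $x_u$, $u\sim v$:
\begin{equation}\label{eq:link}
B^c_v\cong C:=\mathbb R[\operatorname{lk}v]/(\eta_\gamma:\gamma\perp b),\qquad\omega\mapsto\omega_c:=-\eta_{\gamma_0},\qquad y\mapsto q_v\omega_c+y_0 .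
\end{equation}
Two choices of $\gamma_0$ differ by a vector orthogonal to $b$, so $\omega_c\in C_1$ does not depend on the choice.

\begin{lemma}\label{lem:link-inj}
Multiplication by $\omega_c$ is an injective map $C_1\to C_2$.
\end{lemma}

\begin{proof}
We identify $C$ with the algebra of a vertex figure of $P$. Since $v$ is a vertex, there is $\nu\in\mathbb R^d$ with $\nu\cdot(p_u-p_v)<0$ for all vertices $u\ne v$. Then $\nu\cdot(c-p_v)<0$, so we can scale $\nu$ to have $\nu\cdot b=1$ and take $\gamma_0=\nu$. This gives $\omega_c=\sum_{u\sim v}r_ux_u$ with $r_u=-\nu\cdot(p_u-p_v)>0$.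

Let $P_v$ be the section of the cone generated by $P-p_v$ by the hyperplane $\{x:\nu\cdot x=-1\}$. It is a vertex figure of $P$ at $v$: a $(d-1)$-polytope whose faces correspond to the faces of $P$ that contain $v$. So $P_v$ is simplicial, with vertices $(p_u-p_v)/r_u$ for $u\sim v$ and boundary complex $\operatorname{lk}v$. The point $-b=c-p_v$ lies in the interior of the cone and satisfies $\nu\cdot(-b)=-1$, so it lies in the relative interior of $P_v$. The translate $P_v+b$ lies in the linear hyperplane $\nu^\perp$ and has $0$ in its relative interior. As $\mathbb R^d=\nu^\perp\oplus\mathbb Rb$, every linear functional on $\nu^\perp$ is induced by a unique $\gamma\perp b$. In the rescaled variables $x'_u=r_ux_u$, which generate the same Stanley--Reisner ring, the linear form of $P_v+b$ belonging to $\gamma$ is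
\[
\sum_{u\sim v}\gamma\cdot\Big(\frac{p_u-p_v}{r_u}+b\Big)x'_u=\eta_\gamma ,
\]
and $\omega_c=\sum_{u\sim v}x'_u$. Thus $C$ is the algebra $A^0$ of $P_v+b$, with $\omega_c$ in the role of $\omega$, and Lemma~\ref{lem:rigid} applies because $d-1\ge3$.
\end{proof}

If $a\in A^c_1$ and $\rho(a)=0$, then $\omega\,\rho(z_c(a))=\rho(ay)=0$, so $\rho(z_c(a))=0$ by Lemma~\ref{lem:link-inj}. Hence $z_c$ induces an operator $Z_{v,c}$ on $(B^c_v)_1$ with $\rho\,z_c=Z_{v,c}\,\rho$, and it is the unique operator with $ay=\omega Z_{v,c}(a)$ for $a\in(B^c_v)_1$. Being induced on a quotient, $Z_{v,c}$ has all its eigenvalues among those of $z_c$. On the segment from $c$ to $p_v$ this operator behaves like an affine function with value $q_v$ at $p_v$.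

\begin{lemma}[radial lemma]\label{lem:radial}
Let $0<\tau<1$ and $c'=(1-\tau)c+\tau p_v$. Under the identifications $(B^c_v)_1\cong C_1\cong(B^{c'}_v)_1$ of \eqref{eq:link},
\[
Z_{v,c'}=(1-\tau)Z_{v,c}+\tau q_v\,\mathrm{Id}.
\]
\end{lemma}

\begin{proof}
The point $c'$ is interior and $b'=p_v-c'=(1-\tau)b$. So $c$ and $c'$ define the same ring $C$, and $(1-\tau)^{-1}\gamma_0$ has inner product $1$ with $b'$, which gives $\omega_{c'}=(1-\tau)^{-1}\omega_c$. For $a\in C_1$, the equation $a(q_v\omega_c+y_0)=\omega_cZ_{v,c}(a)$ can be written as $ay_0=\omega_c(Z_{v,c}-q_v)(a)$. The left side does not depend on $c$, so also $ay_0=(1-\tau)^{-1}\omega_c(Z_{v,c'}-q_v)(a)$. Lemma~\ref{lem:link-inj} gives $Z_{v,c'}-q_v=(1-\tau)(Z_{v,c}-q_v)$.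
\end{proof}

In Example~\ref{ex:bipyramid} with $v=n$ and $t\neq 0$, the variable $x_s$ restricts to zero and $Z_{n,c}$ is the scalar $t$. Moving $c$ toward $p_n$ replaces $t$ by $(1-\tau)t+\tau$, as the lemma predicts for $q_n=1$.

To differentiate eigenvalues we need to compare the operators $z_c$, which act on different spaces.

\begin{lemma}\label{lem:analytic}
The coefficients of the characteristic polynomial $\chi_c$ of $z_c$ are rational functions of $c$ without poles in $\operatorname{int}P$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:dictionary} there are linear forms $g_0(v),\dots,g_d(v)$, independent of $c$, with $x_vy=\omega g_0(v)+\sum_{i\le d}\theta_ig_i(v)$ in $\mathbb R[\Delta]$. Then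
\[
x_vy=\sum_{i\le d}(\theta_i-c_i\omega)g_i(v)+\omega\Big(g_0(v)+\sum_{i\le d}c_ig_i(v)\Big),
\]
so $z_c(x_v)$ is the class of $g_0(v)+\sum_ic_ig_i(v)$. Fix a facet $F$. In $A^c_1$ we have the vector equation $\sum_{f\in F}(p_f-c)x_f=-\sum_{u\notin F}(p_u-c)x_u$, and these $d$ scalar equations are all the relations. Since the vectors $p_f-c$ form a basis for every $c\in\operatorname{int}P$, the classes $x_u$, $u\notin F$, form a basis of $A^c_1$, and Cramer's rule expresses each $x_f$ in this basis with coefficients that are rational in $c$ and regular on $\operatorname{int}P$. The matrix of $z_c$ in this basis has entries of the same kind.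
\end{proof}

\subsection{Proof of Proposition~\ref{prop:sym} for $d=4$}\label{sub:proof4}

\emph{Step 1: the eigenvalues define affine functions that interpolate $q$.} To avoid collisions such as the one at $t=0$ in Example~\ref{ex:bipyramid}, choose $c_0\in\operatorname{int}P$ for which the number $r$ of distinct complex eigenvalues of $z_c$ is maximal. Let $m_1,\dots,m_r$ be their multiplicities at $c_0$, and let $D_1,\dots,D_r$ be pairwise disjoint closed discs centered at them. By Lemma~\ref{lem:analytic} and Rouch\'e's theorem there is a neighborhood $U$ of $c_0$ such that for $c\in U$ the polynomial $\chi_c$ has no root on $\partial D_j$ and exactly $m_j$ roots in $D_j$, counted with multiplicity. Each disc contains at least one root and there are at most $r$ distinct roots, so $D_j$ contains exactly one, say $s_j(c)$, of multiplicity $m_j$. Since $\chi_c'(s)/\chi_c(s)=\sum_km_k/(s-s_k(c))$, the residue theorem gives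
\[
s_j(c)=\frac1{2\pi i\,m_j}\oint_{\partial D_j}s\,\frac{\chi_c'(s)}{\chi_c(s)}\,ds ,
\]
so $s_j\colon U\to\mathbb C$ is real-analytic. Write $s_j=s_j(c_0)$ when no argument is shown, and define the complex-valued affine function and the vertex set
\[
L_j(x)=s_j+ds_j(c_0)(x-c_0),\qquad S_j=\{v\in V:\ s_j\text{ is an eigenvalue of }Z_{v,c_0}\}.
\]
We claim that
\begin{equation}\label{eq:interp}
q_v=L_j(p_v)\qquad\text{for all }v\in S_j .
\end{equation}
Let $v\in S_j$ and $c_\tau=(1-\tau)c_0+\tau p_v$. By Lemma~\ref{lem:radial}, the number $(1-\tau)s_j+\tau q_v$ is an eigenvalue of $Z_{v,c_\tau}$, hence of $z_{c_\tau}$. For small $\tau>0$ we have $c_\tau\in U$ and the number lies in $D_j$, so it equals $s_j(c_\tau)$. The derivative at $\tau=0$ gives $ds_j(c_0)(p_v-c_0)=q_v-s_j$, which is \eqref{eq:interp}.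

\emph{Step 2: $z$ is diagonalizable over $\mathbb C$.} Let $A=A^{c_0}$, $z=z_{c_0}$, and let $A_{1,\mathbb C}=E_1\oplus\dots\oplus E_r$ be the decomposition into the generalized eigenspaces $E_j=\ker(z-s_j)^{m_j}$. Let $a\in E_j$ and $v\notin S_j$. Then $(Z_{v,c_0}-s_j)^{m_j}\rho(a)=\rho\big((z-s_j)^{m_j}a\big)=0$, and $Z_{v,c_0}-s_j$ is invertible, so $\rho(a)=0$. By \eqref{eq:kill}, applied to the real and imaginary parts of $a$,
\begin{equation}\label{eq:support}
x_va=0\qquad\text{for }a\in E_j,\ v\notin S_j .
\end{equation}
The form $\sum_vds_j(c_0)(p_v-c_0)\,x_v$ lies in $\Theta_{c_0}\otimes\mathbb C$. Therefore, in $A_{1,\mathbb C}$ and by \eqref{eq:interp},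
\[
y-s_j\omega=\sum_{v}\big(q_v-L_j(p_v)\big)x_v=\sum_{v\notin S_j}\big(q_v-L_j(p_v)\big)x_v .
\]
By \eqref{eq:support}, $(y-s_j\omega)a=0$ for $a\in E_j$. By \eqref{eq:z} this reads $\omega(z(a)-s_ja)=0$, and Lemma~\ref{lem:rigid} gives $z(a)=s_ja$ for all $a\in E_j$.

\emph{Step 3: $E_jE_k=0$ for $j\ne k$.} Let $a\in E_j$, $a'\in E_k$ and $\xi=aa'\in A_{2,\mathbb C}$. By \eqref{eq:z} and Step 2, $s_j\omega\xi=(ay)a'=a(a'y)=s_k\omega\xi$, so $\omega\xi=0$. By \eqref{eq:support}, $x_v\xi=0$ unless $v\in S:=S_j\cap S_k$. It remains to see that the vertices in $S$ lie in a hyperplane, and we may assume $S\ne\emptyset$. By \eqref{eq:interp}, $L_j-L_k$ vanishes at $p_v$ for $v\in S$, while its value at $c_0$ is $s_j-s_k\ne0$. So $g=\operatorname{Re}\big((L_j-L_k)/(s_j-s_k)\big)$ is a real affine function with $g(c_0)=1$ and $g(p_v)=0$ for $v\in S$. It is not constant, and $H=\{g=0\}$ is the required hyperplane. Lemma~\ref{lem:vanish} gives $\xi=0$.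

\emph{Step 4: conclusion.} For $a\in E_j$ and $a'\in E_k$ we have $a\,z(a')-a'z(a)=(s_k-s_j)\,aa'$, which is zero for $j=k$ and, by Step 3, for $j\ne k$. By bilinearity \eqref{eq:sym} holds on $A_{1,\mathbb C}$, hence on $A_1$. This completes the proofs of Proposition~\ref{prop:sym}, Theorem~\ref{thm:prime} and Corollary~\ref{cor:kalai}. \qed

\section{Cutting along missing faces}\label{sec:cutting}

We prove Theorem~\ref{thm:general} by induction on the number of vertices. A missing $(d-1)$-face cuts $P$ into two smaller polytopes, and both $m(P)$ and
\[
s(P)=\dim Q(P)-(d+1)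
\]
turn out to be the sum of the values for the two parts plus one. Throughout, $d\ge4$.

\begin{lemma}\label{lem:cut}
Let $M$ be a missing $(d-1)$-face of $P$. Then $M$ is affinely independent, so its affine hull is a hyperplane $\{\psi=0\}$. The sets $P_1=P\cap\{\psi\le0\}$ and $P_2=P\cap\{\psi\ge0\}$ are simplicial $d$-polytopes with vertex sets $V_1,V_2\subsetneq V$ such that $V_1\cup V_2=V$ and $V_1\cap V_2=M$. Every proper face of $P$ lies in $P_1$ or in $P_2$, and the proper faces of $P_i$ are $M$ and the proper faces of $P$ contained in $P_i$.
\end{lemma}

\begin{proof}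
A nontrivial affine dependency among the points of $M$, split into its positive and negative parts, gives disjoint nonempty sets $M_1,M_2\subset M$ whose convex hulls meet. These are proper subsets of $M$, hence faces of $P$, and faces without a common vertex are disjoint. So $M$ is affinely independent.

The hyperplane $H=\{\psi=0\}$ meets $\operatorname{int}P$. Otherwise $P\cap H$ would be a proper face containing $M$; that face is a simplex, and $M$ would be a face. So there are vertices strictly on both sides of $H$, and the relative boundary of $K=P\cap H$ is $K\cap\partial P$. We claim that $K=\operatorname{conv}M$. The relative boundary of the simplex $\operatorname{conv}M$ is a union of faces of $P$, so it lies in the relative boundary of $K$. Suppose $k\in K\setminus\operatorname{conv}M$, and let $o$ be a relative interior point of $\operatorname{conv}M$; it is also a relative interior point of $K$. The segment from $o$ to $k$ leaves $\operatorname{conv}M$ at a point different from $k$. This point lies in the relative boundary of $\operatorname{conv}M$ and in the relative interior of $K$, a contradiction. So $K=\operatorname{conv}M$,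 and $\partial P\cap H$ is the union of the faces $\tau\subsetneq M$.

A vertex of $P$ on $H$ is an extreme point of $K$, hence belongs to $M$. No edge of $P$ has its ends strictly on opposite sides of $H$: the crossing point would be a relative interior point of the edge lying in a face $\tau\subsetneq M$, and a face that contains a relative interior point of an edge contains the edge, which would then lie in $H$. The vertices of a proper face of $P$ are pairwise adjacent, so the face lies on one closed side of $H$.

The polytope $P_1$ is defined by the facet inequalities of $P$ and by $\psi\le0$. So each facet of $P_1$ is $K$ or has the form $F\cap\{\psi\le0\}$ for a facet $F$ of $P$. If $F\subseteq P_1$ this is $F$. If not, then $F\subseteq P_2$ and the intersection lies in $\partial P\cap H$, which has dimension $d-2$. Hence every facet of $P_1$ is $K$ or a facet of $P$, the polytope $P_1$ is simplicial, and each proper face of $P_1$ is $M$ or a face of $P$. Conversely, a proper face of $P$ contained in $P_1$ is cut out of $P_1$ by the same supporting hyperplane. The argument for $P_2$ is the same with $-\psi$ in place of $\psi$, and the statements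 on vertex sets follow.
\end{proof}

\begin{lemma}\label{lem:add}
In the situation of Lemma~\ref{lem:cut}:
\begin{enumerate}
\item[(a)] $m(P)=m(P_1)+m(P_2)+1$;
\item[(b)] $\mathrm{Stress}_2(P)=\mathrm{Stress}_2(P_1)\oplus\mathrm{Stress}_2(P_2)$;
\item[(c)] $q\in Q(P)$ if and only if $q|_{V_i}\in Q(P_i)$ for $i=1,2$, and $s(P)=s(P_1)+s(P_2)+1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $N\ne M$ be a missing $(d-1)$-face of $P$. Its vertices are pairwise adjacent, so $N\subseteq V_1$ or $N\subseteq V_2$, and not both, since $N\subseteq M$ would give $N=M$. Say $N\subseteq V_i$. The proper subsets of $N$ are faces of $P$ contained in $P_i$, hence faces of $P_i$, while $N$ is neither $M$ nor a face of $P$, hence not a face of $P_i$. So $N$ is a missing $(d-1)$-face of $P_i$. Conversely, let $N$ be a missing $(d-1)$-face of $P_i$. Then $N\ne M$ because $M$ is a face of $P_i$. The proper subsets of $N$ are faces of $P_i$ with fewer than $d$ elements, hence faces of $P$, and $N$ is not a face of $P$, for otherwise it would be a face of $P_i$. So the missing $(d-1)$-faces of $P$ other than $M$ are those of $P_1$ and those of $P_2$, each counted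 once.

(b) Vertices and edges of $P_i$ are faces other than $M$, hence faces of $P$. A polynomial in the variables of $V_i$ has the same derivative $\partial_{\theta_j}$ whether $\theta_j$ is formed for $P$ or for $P_i$. So $\mathrm{Stress}_2(P_i)\subseteq\mathrm{Stress}_2(P)$. If $\lambda$ lies in both subspaces, it involves only the variables of $M$, and each $\partial\lambda/\partial x_v$ is an affine dependency of the affinely independent set $M$, hence zero; so $\lambda=0$ and the sum is direct. The two parts share the $d$ vertices and the $\binom d2$ edges of $M$, so $f_0(P)=f_0(P_1)+f_0(P_2)-d$ and $f_1(P)=f_1(P_1)+f_1(P_2)-\binom d2$. By Lemma~\ref{lem:rigid},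
\[
\dim\mathrm{Stress}_2(P)-\dim\mathrm{Stress}_2(P_1)-\dim\mathrm{Stress}_2(P_2)=-\binom d2+d^2-\binom{d+1}2=0 .
\]

(c) The first statement follows from (b), since $\partial_{y_q}\lambda$ depends only on $q|_{V_i}$ when $\lambda\in\mathrm{Stress}_2(P_i)$. It identifies $Q(P)$ with the kernel of the map $Q(P_1)\oplus Q(P_2)\to\mathbb R^M$, $(q_1,q_2)\mapsto q_1|_M-q_2|_M$. This map is onto, because every function on the affinely independent set $M$ extends to an affine function. So $\dim Q(P)=\dim Q(P_1)+\dim Q(P_2)-d$, and subtracting $d+1$ gives $s(P)=s(P_1)+s(P_2)+2(d+1)-d-(d+1)$.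
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:general}]
If $P$ is prime, then $s(P)=0=m(P)$ by Theorem~\ref{thm:prime}. Otherwise cut $P$ along a missing $(d-1)$-face. The parts have fewer vertices, so induction and Lemma~\ref{lem:add}(a),(c) give $s(P)=m(P)$. The statement on the codimension is \eqref{eq:codim}.

Now let $P$ be not prime. Then $s(P)>0$, and we choose $q\in Q(P)\setminus\mathrm{Aff}(P)$ and a vector $e\ne0$ in $\mathbb R^d$. Put $p^\varepsilon_v=p_v+\varepsilon q_ve$ and $P^\varepsilon=\operatorname{conv}\{p^\varepsilon_v:v\in V\}$. For each facet $F$ of $P$, the points of $F$ are affinely independent and all other vertices lie strictly on one side of their affine hull. These are finitely many open conditions, so for small $\varepsilon$ every facet of $\partial P$ is the vertex set of a simplex facet of $P^\varepsilon$. There are no other facets. Indeed, every ridge of a polytope lies in exactly two facets, and any two facets are joined by a chain of facets in which consecutive ones share a ridge. If $F\in\partial P$ is a facet, each ridge of $P^\varepsilon$ in $F$ is a $(d-1)$-element subset of $F$, and the second facet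 of $\partial P$ through it is the neighbor of $F$ in $P^\varepsilon$. Hence $P^\varepsilon$ is simplicial and $\partial P^\varepsilon=\partial P$ as labeled complexes.

The linear forms of $P^\varepsilon$ are $\theta_i+\varepsilon e_iy_q$ for $i\le d$, where $e_i$ is the $i$th coordinate of $e$, and $\omega$. Their derivatives annihilate every $\lambda\in\mathrm{Stress}_2(P)$ because $q\in Q(P)$. So $\mathrm{Stress}_2(P)\subseteq\mathrm{Stress}_2(P^\varepsilon)$, and both spaces have dimension $h_2-h_1$ by Lemma~\ref{lem:rigid}; they are equal. If $\varepsilon\ne0$ and $p^\varepsilon_v=Tp_v+t$ for all $v$, then $\varepsilon q_v|e|^2=e\cdot\big((T-\mathrm{Id})p_v+t\big)$, and $q$ would be affine. So $P'=P^\varepsilon$ with small $\varepsilon\ne0$ has the required properties.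
\end{proof}

\begin{remark}\label{rem:pieces}
Cut $P$ along a missing $(d-1)$-face, cut the parts again, and continue until all parts are prime. By Lemma~\ref{lem:add}(c) and Theorem~\ref{thm:prime}, $Q(P)$ consists exactly of the functions on $V$ whose restriction to the vertex set of each of these prime components is affine.
\end{remark}

\begin{thebibliography}{9}

\bibitem{McMullen}
McMullen, \emph{On simple polytopes}, Invent. Math. 113 (1993).

\bibitem{NZ}
Isabella Novik, Hailun Zheng, \emph{Reconstructing simplicial polytopes from their graphs and affine $2$-stresses}, arXiv:2106.09284 (2021).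

\bibitem{Stanley}
Stanley, \emph{Combinatorics and Commutative Algebra}.

\bibitem{Whiteley}
Whiteley, Trans. AMS 285 (1984).

\end{thebibliography}
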